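\title{Fiber-type line arrangements with isomorphic lattices and non-isomorphic fundamental groups}

\begin{abstract}
We show that the fundamental group of the complement of a fiber-type line arrangement in $\mathbb{CP}^2$ is not determined by the intersection lattice. Every arrangement $\mathcal A$ becomes fiber-type after adding lines through a general point, and the lattice of the enlarged arrangement $\mathcal A^+$ depends only on the lattice of $\mathcal A$ and the number of added lines. We prove that, when enough lines are added, the abstract group $\pi_1(M(\mathcal A^+))$ determines $\pi_1(M(\mathcal A))$ within a lattice class. The proof recognizes inside the abstract group the fundamental group of the fiber, the loops around the punctures of the fiber, and among these the loop around the center of projection. Applied to Rybnikov's pair of arrangements, this gives the examples.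
\end{abstract}

\section{The question and the answer}\label{sec:intro}

A \emph{line arrangement} in $\mathbb{CP}^2$ is a finite set $\mathcal A=\{L_1,\dots,L_n\}$ of distinct projective lines. Its \emph{complement} is $M(\mathcal A)=\mathbb{CP}^2\setminus\bigcup_i L_i$, and its \emph{intersection lattice} is $L(\mathcal A)=\{\bigcap_{i\in S}L_i\mid S\subseteq\{1,\dots,n\}\}$, ordered by reverse inclusion. Two arrangements $\{L_1,\dots,L_n\}$ and $\{K_1,\dots,K_n\}$ are \emph{lattice isomorphic} if there is a permutation $\phi$ of $\{1,\dots,n\}$, called a \emph{lattice isomorphism}, such that
\[
\dim\Big(\bigcap_{i\in S}L_i\Big)=\dim\Big(\bigcap_{j\in\phi(S)}K_j\Big)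
\]
for every nonempty $S\subseteq\{1,\dots,n\}$. Two distinct lines always meet in one point, so the condition says something only for $|S|\ge3$. For such $S$ fix $i\ne j$ in $S$; the intersection is a point if every other line of $S$ passes through $L_i\cap L_j$, and it is empty otherwise. Hence $\phi$ is a lattice isomorphism if and only if it preserves concurrent triples in both directions: the lattice is the list of concurrent triples.

The fundamental group of the complement is sensitive to this list. Three concurrent lines have complement $(\mathbb C\setminus\{2\text{ points}\})\times\mathbb C$, with free fundamental group $F_2$, while three lines in general position have complement $(\mathbb C^*)^2$, with fundamental group $\mathbb Z^2$. Conversely, the lattice determines the group whenever the two arrangements lie in a smooth family with constant lattice, because their complements are then diffeomorphic by Randell's lattice-isotopy theorem \cite{Randell}. In general the lattice does not determine the group.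

\begin{theorem}[Rybnikov \cite{Rybnikov}; see also \cite{ACCM}]\label{thm:rybnikov}
There are two lattice-isomorphic arrangements of $13$ lines in $\mathbb{CP}^2$ whose complements have non-isomorphic fundamental groups.
\end{theorem}

An arrangement is \emph{fiber-type} (equivalently, supersolvable) if it has an intersection point $p$ such that every intersection point of two of its lines lies on a line of the arrangement through $p$. Suppose that $t$ lines pass through $p$ and $n$ do not, and project from $p$. The $n$ lines become sections of the projection, and they collide only over the $t$ points of $\mathbb P^1$ that correspond to the lines through $p$. So the complement is a fiber bundle over $\mathbb P^1\setminus\{t\text{ points}\}$ with fiber $\mathbb C\setminus\{n\text{ points}\}$; it is aspherical, and its fundamental group is a semidirect product $F_n\rtimes F_{t-1}$ of free groups. It is known that the moduli space of fiber-type arrangements with a given lattice need not be connected, so lattice isotopy does not settle the following question, posed in \cite{Ye}.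

\begin{quote}
\emph{If $\mathcal A_1$ and $\mathcal A_2$ are lattice-isomorphic fiber-type line arrangements in $\mathbb{CP}^2$, must $\pi_1(M(\mathcal A_1))$ and $\pi_1(M(\mathcal A_2))$ be isomorphic?}
\end{quote}

One might guess that the answer is yes. The ranks $n$ and $t-1$ are read from the lattice. A small loop around one of the $t$ points acts on the fiber by full twists of the groups of punctures that collide there (see the proof of Lemma~\ref{lem:local}), and these groups are also read from the lattice. What the lattice does not record is how the curves that enclose these groups of punctures sit relative to one another once they are transported to a common fiber. This is enough to change the group.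

\begin{theorem}\label{thm:answer}
There are lattice-isomorphic fiber-type line arrangements in $\mathbb{CP}^2$ whose complements have non-isomorphic fundamental groups.
\end{theorem}

The examples come from a construction that makes any arrangement fiber-type. Let $\mathcal A=\{L_1,\dots,L_n\}$ with $n\ge2$, let $\mathrm{Sing}(\mathcal A)$ be its set of intersection points, and let $s=|\mathrm{Sing}(\mathcal A)|$. For $q\in\mathrm{Sing}(\mathcal A)$ put $P_q=\{i: q\in L_i\}$; the \emph{multiplicity} of $q$ is $|P_q|\ge2$. The arrangement is a \emph{pencil} if all its lines pass through one point.

\begin{definition}\label{def:ext}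
Choose a point $p$ on no line of $\mathcal A$ and on no line joining two points of $\mathrm{Sing}(\mathcal A)$. Let $t\ge\max(s,2)$ be an integer. A \emph{$t$-extension} $\mathcal A^+$ of $\mathcal A$ is obtained by adding exactly $t$ lines through $p$: the lines $\ell_q=\overline{pq}$ for $q\in\mathrm{Sing}(\mathcal A)$, and $t-s$ further lines through $p$ that miss $\mathrm{Sing}(\mathcal A)$, called \emph{extra lines}. We write $G=\pi_1(M(\mathcal A))$ and $G^+=\pi_1(M(\mathcal A^+))$, with subscripts when there are two arrangements.
\end{definition}

\begin{lemma}\label{lem:ext}
\begin{enumerate}
\item[(i)] Each line through $p$ contains at most one point of $\mathrm{Sing}(\mathcal A)$.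
\item[(ii)] The arrangement $\mathcal A^+$ is fiber-type.
\item[(iii)] Lattice-isomorphic arrangements have the same $s$, and their $t$-extensions with the same $t$ are lattice isomorphic.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (i) restates the choice of $p$; it shows that the $s$ lines $\ell_q$ are distinct. Since $t\ge2$, the point $p$ is an intersection point of $\mathcal A^+$. Any other intersection point is a point $q\in\mathrm{Sing}(\mathcal A)$, which lies on $\ell_q$, or a point of an added line. This proves (ii).

For (iii), list the concurrent triples of $\mathcal A^+$. Three added lines are always concurrent. Two added lines and one $L_i$ never are, since $p\notin L_i$. An added line $\ell$ and two lines $L_i,L_j$ are concurrent exactly when $\ell=\ell_q$ with $i,j\in P_q$. Three lines of $\mathcal A$ are concurrent as in $\mathcal A$. The sets $P_q$ are the maximal sets of at least two concurrent lines, so a lattice isomorphism $\phi\colon\mathcal A_1\to\mathcal A_2$ induces a bijection $\phi\colon\mathrm{Sing}(\mathcal A_1)\to\mathrm{Sing}(\mathcal A_2)$ with $P_{\phi(q)}=\phi(P_q)$. Extend $\phi$ by $\ell_q\mapsto\ell_{\phi(q)}$ and by any bijection of the extra lines; the list of concurrent triples is preserved.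
\end{proof}

\begin{theorem}\label{thm:main}
Let $\mathcal A_1,\mathcal A_2$ be lattice-isomorphic arrangements of $n\ge2$ lines, and let $\mathcal A_1^+,\mathcal A_2^+$ be $t$-extensions with the same $t\ge n+2$. If $G_1^+\cong G_2^+$, then $G_1\cong G_2$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:answer}, given Theorem~\ref{thm:main}]
Let $\mathcal A_1,\mathcal A_2$ be the arrangements of Theorem~\ref{thm:rybnikov} and let $t\ge\max(15,s)$. By Lemma~\ref{lem:ext} their $t$-extensions are lattice-isomorphic fiber-type arrangements. Since $G_1\not\cong G_2$ and $t\ge13+2$, Theorem~\ref{thm:main} gives $G_1^+\not\cong G_2^+$.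
\end{proof}

Filling in the added lines presents $G$ as a quotient of $G^+$. The difficulty in Theorem~\ref{thm:main} is that an abstract isomorphism $G_1^+\to G_2^+$ has no evident reason to respect the kernels. We therefore describe the kernel in terms of the group $G^+$ alone, in four steps. The fiber of the projection from $p$ is a sphere $S$ with $n+1$ punctures, one for each $L_i$ and one, labeled $\infty$, for $p$.
\begin{enumerate}
\item The subgroup $N=\pi_1(S)$ is preserved by every isomorphism, because the base group is free of larger rank (Lemma~\ref{lem:char}).
\item The loops $x_a$ around the punctures and their powers are the only elements of $N\setminus\{1\}$ whose $G^+$-conjugacy class is no larger than their $N$-conjugacy class (Proposition~\ref{prop:classes}). So an isomorphism permutes the punctures.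
\item Forgetting all but four punctures detects concurrency of lines, and this singles out the puncture $\infty$ unless one line of $\mathcal A$ contains all points of multiplicity at least $3$ (Proposition~\ref{prop:infty}).
\item The kernel of $G^+\to G$ is the normal closure of the centralizer of $x_\infty$ (Proposition~\ref{prop:centralizer}).
\end{enumerate}
In the case excluded in step (3) the lattice determines $G$ by a deformation argument (Lemma~\ref{lem:E}). Section~\ref{sec:examples} carries out these steps by hand for a pencil and a triangle. Section~\ref{sec:more} collects further consequences of the method: a reconstruction theorem, a classification of the groups $G^+$ for large $t$, Galois-conjugate examples, and central arrangements in $\mathbb C^3$.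

\section{The fibration and its monodromy}\label{sec:fibration}

\subsection{Standard facts}

We use the following facts about a free group $\Phi$ of finite rank $r$.
\begin{enumerate}
\item[(F1)] $\Phi$ cannot be generated by fewer than $r$ elements, and a subgroup of index $j$ is free of rank $1+j(r-1)$ (Schreier's formula).
\item[(F2)] A nontrivial finitely generated normal subgroup of $\Phi$ has finite index.
\item[(F3)] The centralizer of a nontrivial element is infinite cyclic. Hence, if $x$ is not a proper power and $k\neq0$, the centralizer of $x^k$ is $\langle x\rangle$; and $\Phi$ has trivial center if $r\ge2$. A member of a basis is not a proper power, as one sees in the abelianization.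
\item[(F4)] Two cyclically reduced words in a basis represent conjugate elements if and only if they differ by a cyclic permutation.
\end{enumerate}
For a subset $Z$ of a group, $\langle\langle Z\rangle\rangle$ denotes its normal closure.

Local triviality will always come from Ehresmann's theorem in the following form. Let $f\colon Z\to R$ be a proper submersion of smooth manifolds and let $D_1,\dots,D_m\subset Z$ be closed submanifolds. Suppose that every point of $Z$ has local coordinates in which $f$ is a coordinate projection and each $D_i$ through the point is given by the vanishing of some of the fiber coordinates. Then $f$ is locally trivial by diffeomorphisms that respect every $D_i$; in particular $Z\setminus\bigcup D_i\to R$ is a fiber bundle. (Coordinate vector fields on $R$ lift locally to fields tangent to all $D_i$; a partition of unity patches the lifts, and properness lets one integrate them.)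

Finally, let $Y$ be a connected complex manifold and $D\subset Y$ a closed smooth hypersurface with connected components $D_1,\dots,D_m$. A \emph{meridian} of $D_i$ is a loop in $Y\setminus D$ that follows a path to the boundary of a small disc meeting $D$ transversally at a single point of $D_i$, goes once around this boundary in the positive sense, and returns along the path. Any two meridians of $D_i$ are conjugate in $\pi_1(Y\setminus D)$, and $\pi_1(Y\setminus D)\to\pi_1(Y)$ is onto with kernel normally generated by one meridian of each $D_i$. Removing finitely many points from a complex surface does not change its fundamental group. Meridians of a line of an arrangement $\mathcal A$ are defined by taking $Y=\mathbb{CP}^2\setminus\mathrm{Sing}(\mathcal A)$.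

\subsection{The exact sequence}

Fix a $t$-extension $\mathcal A^+$ of $\mathcal A$. To make the projection from $p$ proper we blow up $p$. Let $X$ be the blow-up, $E$ the exceptional curve, and $\pi\colon X\to\mathbb P^1$ the $\mathbb P^1$-bundle whose fibers are the lines through $p$; in each fiber the point on $E$ is the point $p$ of that line. Let $B\subset\mathbb P^1$ be the complement of the $t$ points given by the added lines. The curves $E,L_1,\dots,L_n$ are sections of $\pi$. The $L_i$ miss $E$, and each $L_i\cap L_j$ lies on some $\ell_q$, so over $B$ the $n+1$ sections are disjoint, and $M(\mathcal A^+)$ is their complement in $\pi^{-1}(B)$. By Ehresmann's theorem $M(\mathcal A^+)\to B$ is a fiber bundle. Its fiber $S$ over the base point is a sphere with punctures labeled by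
\[
I=\{1,\dots,n,\infty\},
\]
where $\infty$ stands for $E$. Since $\pi_2(B)=0$, there is an exact sequence
\begin{equation}\label{eq:seq}
1\to N\to G^+\to F\to1,\qquad N=\pi_1(S)\cong F_n,\quad F=\pi_1(B)\cong F_{t-1}.
\end{equation}
Let $x_a\in N$, $a\in I$, be meridians of the punctures, chosen so that $x_1\cdots x_nx_\infty=1$. Any $n$ of them form a basis of $N$, so no $x_a$ is a proper power, and
\begin{equation}\label{eq:H1}
H_1(N)=\Big(\bigoplus_{a\in I}\mathbb Z\,x_a\Big)\Big/\mathbb Z\cdot\sum_{a\in I}x_a .
\end{equation}
An element of $N$ is \emph{peripheral} if it is conjugate to $x_a^k$ for some $a\in I$ and $k\ne0$.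

The first step is to find $N$ inside the abstract group $G^+$. This is the purpose of the extra lines and the only place in the proof of Theorem~\ref{thm:main} where the bound $t\ge n+2$ enters: it makes the base group too large to receive $N$.

\begin{lemma}\label{lem:char}
Let $\mathcal A_1^+,\mathcal A_2^+$ be $t$-extensions of arrangements of $n$ lines, with the same $t\ge n+2$. Every isomorphism $\psi\colon G_1^+\to G_2^+$ satisfies $\psi(N_1)=N_2$.
\end{lemma}

\begin{proof}
Let $f\colon G_1^+\to G_2^+/N_2\cong F_{t-1}$ be the epimorphism induced by $\psi$. The subgroup $f(N_1)$ is normal in $F_{t-1}$ and generated by $n$ elements. If it were nontrivial, it would have finite index $j$ by (F2), hence rank $1+j(t-2)\ge t-1>n$, contradicting (F1). So $\psi(N_1)\subseteq N_2$, and the same argument for $\psi^{-1}$ gives the reverse inclusion.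
\end{proof}

\subsection{Monodromy and Dehn twists}

Let $\mathrm{PMod}(S)$ be the group of isotopy classes of orientation-preserving homeomorphisms of $S$ that fix each puncture. It acts on $N$ by outer automorphisms, hence on the conjugacy classes of $N$, which are the free homotopy classes of oriented loops in $S$. A path $\nu$ in $B$ defines, through a trivialization of the bundle along $\nu$, a \emph{transport} homeomorphism $h_\nu$ from the fiber over its start to the fiber over its end. It preserves orientation and labels, and its isotopy class depends only on the homotopy class of $\nu$ relative to the endpoints. The \emph{monodromy} is the homomorphism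
\[
\rho\colon F\to\mathrm{PMod}(S),\qquad\rho(\nu)=[h_\nu^{-1}],\qquad \Gamma=\rho(F).
\]
If $g\in G^+$ lies over $\nu$ and $u\in N$, then sliding $u$ backward along the loop $g$ shows that the automorphism $u\mapsto gug^{-1}$ of $N$ represents the outer automorphism induced by $\rho(\nu)$. Therefore
\begin{equation}\label{eq:inv}
\text{an $N$-conjugacy class in $N$ is $\Gamma$-invariant}\iff\text{it is a full $G^+$-conjugacy class.}
\end{equation}
The right side makes sense in the abstract pair $(G^+,N)$. The classes of the $x_a$ are $\Gamma$-invariant, since $\Gamma$ fixes each puncture and preserves orientation.

Let $c$ be a simple closed curve in a punctured sphere $S$. It divides the unpunctured sphere into two discs, its \emph{sides}, and it is \emph{essential} if each side contains at least two punctures. Identify an annulus around $c$ with $S^1\times[0,1]$, preserving orientation. The \emph{Dehn twist} $T_c$ is the class of the homeomorphism that is $(e^{i\theta},u)\mapsto(e^{i(\theta+2\pi u)},u)$ on the annulus and the identity elsewhere. It depends only on the isotopy class of $c$, and $hT_ch^{-1}=T_{h(c)}$ for orientation-preserving $h$. If a side of $c$ contains exactly one puncture, then $T_c=1$: shrink $c$ to a small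 circle centered at the puncture and untwist by rotating the disc inside it.

For essential $c$ we need the action of $T_c$ on $N=\pi_1(S)$. Put the base point on $c$ and let $A,A^*$ be the fundamental groups of the two closed sides with their punctures removed. Each is free on meridians of its punctures whose product is $c^{\pm1}$, and van Kampen's theorem gives
\begin{equation}\label{eq:amalgam}
N=A*_CA^*,\qquad C=\langle c\rangle .
\end{equation}
Place the twisting annulus in the $A^*$-side, next to $c$. Loops in the $A$-side do not move. A loop in the $A^*$-side can be written as $\eta v'\eta^{-1}$, with $\eta$ an arc across the annulus and $v'$ a loop beyond it, and the twist replaces $\eta$ by $c^{\pm1}\eta$. So one of $T_c,T_c^{-1}$ is represented by the automorphism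
\begin{equation}\label{eq:tau}
\tau(u)=u\quad(u\in A),\qquad\tau(v)=cvc^{-1}\quad(v\in A^*).
\end{equation}
Signs of twists never matter below.

\begin{lemma}\label{lem:local}
Let $\mu\in F$ be a meridian of the point of $\mathbb P^1\setminus B$ given by an added line $\ell$. If $\ell$ is an extra line, then $\rho(\mu)=1$. If $\ell=\ell_q$, then $\rho(\mu)=T_c^{\pm1}$ for a simple closed curve $c\subset S$ one of whose sides contains exactly the punctures in $P_q$. If $\mathcal A$ is not a pencil, $c$ is essential.
\end{lemma}

\begin{proof}
Take as line at infinity a line through $p$ other than $\ell$, and choose affine coordinates $(x,y)$ in which the other lines through $p$ are $x=\mathrm{const}$ and $\ell=\{x=0\}$. Then $L_i=\{y=\alpha_ix+\beta_i\}$, and the fiber over $x$ is the $y$-plane punctured at the points $\alpha_ix+\beta_i$, the puncture $\infty$ being $y=\infty$. Choose $r>0$ so that the closed discs of radius $r$ centered at the distinct values among $\beta_1,\dots,\beta_n$ are disjoint, and choose $\varepsilon>0$ so small that $|\alpha_i|\varepsilon<r/2$ for all $i$ and the disc $|x|\le\varepsilon$ meets no other added line. Along $x=\varepsilon e^{i\vartheta}$ the puncture $\beta_i+\alpha_i\varepsilon e^{i\vartheta}$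 rotates rigidly about $\beta_i$. Let $\chi\colon[0,\infty)\to[0,1]$ be continuous and monotone, equal to $1$ on $[0,r/2]$ and to $0$ on $[r,\infty)$. Let $H_\vartheta$ be the homeomorphism of the $y$-sphere given by $y\mapsto\beta+e^{i\vartheta\chi(|y-\beta|)}(y-\beta)$ on the disc centered at $\beta$, for each of the discs, and by the identity elsewhere. It carries the punctures over $x=\varepsilon$ to those over $x=\varepsilon e^{i\vartheta}$, so $H_{2\pi}$ is the transport around the circle. It is the identity where $|y-\beta|\le r/2$, and it makes one full turn across each annulus $r/2\le|y-\beta|\le r$. Thus $H_{2\pi}$ is a product of Dehn twists, up to sign, one for each value $\beta$, about a circle that encloses the punctures $i$ with $\beta_i=\beta$, that is, the lines through the point $(0,\beta)$ of $\ell$.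

Twists about circles enclosing one puncture are trivial. An extra line contains no point of $\mathrm{Sing}(\mathcal A)$, so nothing remains. By Lemma~\ref{lem:ext}(i), $\ell_q$ contains only $q$, so a single twist remains, about a circle enclosing $P_q$. Transport along the tail of $\mu$ carries this circle to a curve $c\subset S$ and preserves labels. If $\mathcal A$ is not a pencil, then $2\le|P_q|\le n-1$, so the other side of $c$ contains $\infty$ and at least one more puncture.
\end{proof}

Fix meridians of the $t$ points of $\mathbb P^1\setminus B$ whose product, in a suitable order, is $1$; any $t-1$ of them form a basis of $F$. Let $c_q$ be the curve that Lemma~\ref{lem:local} attaches to the chosen meridian for $\ell_q$. Then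
\begin{equation}\label{eq:gamma}
\Gamma=\langle T_{c_q}: q\in\mathrm{Sing}(\mathcal A)\rangle .
\end{equation}

\section{The pencil and the triangle}\label{sec:examples}

\begin{example}[pencil]\label{ex:pencil}
Let $L_i=\{y=\alpha_ix\}$, $1\le i\le n$, with $p$ the point at infinity of the $y$-axis. Here $s=1$ and the line $x=0$ is added. The slope $w=y/x$ is a fiber coordinate over all of $B$, and $M(\mathcal A^+)\cong B\times(\mathbb C\setminus\{\alpha_1,\dots,\alpha_n\})$. So $G^+=N\times F$. The centralizer of $x_\infty$ is $\langle x_\infty\rangle\times F$ by (F3), and the quotient by its normal closure is $N/\langle\langle x_\infty\rangle\rangle\cong F_{n-1}$, which is the group of the pencil. Step (4) works. Step (2) fails completely: every $N$-conjugacy class is a full $G^+$-conjugacy class. The example also shows that Lemma~\ref{lem:char} fails for $t=n+1$, when $G^+=F_n\times F_n$ and the two factors can be exchanged.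
\end{example}

\begin{example}[triangle]\label{ex:triangle}
Let $L_1,L_2,L_3$ be in general position, so $s=3$. The three vertices and $p$ are four points with no three on a line, and we choose coordinates $(\lambda,w)$ in which $p$ and $L_1\cap L_3$ are the points at infinity of the $w$-axis and the $\lambda$-axis, $L_1\cap L_2=(0,0)$ and $L_2\cap L_3=(1,1)$. Then $L_1=\{w=0\}$, $L_2=\{w=\lambda\}$, $L_3=\{w=1\}$; the lines $\ell_q$ are $\lambda=0$, $\lambda=1$ and the line at infinity; the extra lines are $\lambda=e_1,\dots,\lambda=e_{t-3}$, and for convenience we take $e_j\notin[0,1]$. Thus
\[
B=\mathbb C\setminus\{0,1,e_1,\dots,e_{t-3}\},\qquad M(\mathcal A^+)=\{(\lambda,w):\lambda\in B,\ w\ne0,\lambda,1\}.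
\]

\emph{The group.} Take $\lambda=1/2$ as base point of $B$. The group $F$ is free on meridians $\mu_0,\mu_1$ of $0,1$ with tails along the real segment and meridians $\nu_j$ of the $e_j$. In the fiber, put the base point high in the upper half-plane and let $x_1,x_2,x_3$ be the meridians of $0,\frac12,1$ with straight tails, so that $x_1x_2x_3x_\infty=1$. By the computation in Lemma~\ref{lem:local}, $\rho(\nu_j)=1$, while $\rho(\mu_0)$ and $\rho(\mu_1)$ are twists about the boundaries of thin neighborhoods of the segments $[0,\frac12]$ and $[\frac12,1]$. These curves represent $x_1x_2$ and $x_2x_3$, and the two splittings \eqref{eq:amalgam} are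
\[
N=\langle x_3,x_\infty\rangle*_{\langle x_1x_2\rangle}\langle x_1,x_2\rangle=\langle x_\infty,x_1\rangle*_{\langle x_2x_3\rangle}\langle x_2,x_3\rangle .
\]
By \eqref{eq:tau} the twists are represented, up to inverses, by $\tau_0$, which conjugates $x_1,x_2$ by $x_1x_2$ and fixes $x_3,x_\infty$, and by $\tau_1$, which conjugates $x_2,x_3$ by $x_2x_3$ and fixes $x_\infty,x_1$.

\emph{Step (2).} The class of $x_1x_2$ is fixed by $\tau_0$ but not by $\tau_1$: the word $\tau_1(x_1x_2)=x_1x_2x_3x_2x_3^{-1}x_2^{-1}$ is cyclically reduced of length $6$, and (F4) applies. In general, Lemma~\ref{lem:twist}(a) below says that a class fixed by a twist is conjugate into one of the two factors of the splitting. So an invariant class is conjugate into $\langle x_1,x_2\rangle$ or $\langle x_3,x_\infty\rangle$, and also into $\langle x_2,x_3\rangle$ or $\langle x_\infty,x_1\rangle$. In each of the four cases the two pairs of generators share exactly one letter, and together they form a basis of $N$. By (F4) the cyclically reduced form of the class in this basis uses only letters from the first pair and only letters from the second, so it is a power of the common letter. The four cases give the powers of $x_2$, $x_1$, $x_3$ and $x_\infty$: the nontrivial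 invariant classes are exactly the peripheral ones.

\emph{Step (4).} Lift $\mu_0,\mu_1,\nu_j$ to elements of $G^+$ that act on $N$ exactly by $\tau_0^{\pm1},\tau_1^{\pm1},\mathrm{id}$; this is possible because a lift may be multiplied by any element of $N$. The lifts commute with $x_\infty$ and map onto a basis of $F$, so with $x_\infty$ they generate the centralizer of $x_\infty$, by (F3). Killing the lifts identifies each $u\in N$ with $\tau_0(u)$ and $\tau_1(u)$, which means $[x_1,x_2]=[x_2,x_3]=1$. Killing $x_\infty$ gives $x_3=(x_1x_2)^{-1}$. The quotient is $\mathbb Z^2=\pi_1((\mathbb C^*)^2)=G$.

\emph{Step (3) fails.} The map $(\lambda,w)\mapsto(\lambda,\lambda/w)$ is an automorphism of $M(\mathcal A^+)$ over $B$ that exchanges the punctures $1\leftrightarrow\infty$ and $2\leftrightarrow3$. So $G^+$ has an automorphism carrying $x_\infty$ to a conjugate of $x_1$, and no property of the abstract group distinguishes the puncture $\infty$. Some hypothesis on $\mathcal A$ is needed in step (3), and it will concern the points of multiplicity at least $3$.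
\end{example}

For more lines the curves $c_q$ are no longer adapted to a common basis of $N$, and we replace the count of letters by hyperbolic geometry.

\section{Conjugacy classes fixed by a Dehn twist}\label{sec:twist}

In this section $S$ is any sphere with at least four punctures, $N=\pi_1(S)$, $c$ is an essential simple closed curve, and $A,A^*,C,\tau$ are as in \eqref{eq:amalgam} and \eqref{eq:tau}. Both $A$ and $A^*$ are free of rank at least $2$.

The subgroup $C$ is \emph{malnormal} in $A$: if $u\in A$, $k\ne0$ and $u^{-1}c^ku\in C$, then $u\in C$. Indeed, $c^{\pm1}$ is a product $y_1\cdots y_m$ of basis elements, so $c,y_2,\dots,y_m$ is a basis of $A$. If $u^{-1}c^ku=c^{k'}$, then $k'=k$ by abelianizing, so $u$ centralizes $c^k$ and lies in $C$ by (F3). The same holds in $A^*$.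

We recall the theory of normal forms in $A*_CA^*$. A \emph{reduced expression} of length $m\ge1$ is a product $g_1\cdots g_m$ whose terms lie alternately in $A\setminus C$ and $A^*\setminus C$.
\begin{enumerate}
\item[(A1)] An element with a reduced expression is not in $C$; every element outside $C$ has a reduced expression, and the length of such an expression depends only on the element.
\item[(A2)] If $g_1\cdots g_m=g'_1\cdots g'_m$ are reduced expressions with $g_1,g'_1$ in the same factor, then $g_1^{-1}g'_1\in C$. Otherwise $g_m^{-1}\cdots g_2^{-1}(g_1^{-1}g'_1)g'_2\cdots g'_m$ would be a reduced expression for $1$.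
\item[(A3)] An element not conjugate into $A$ or $A^*$ is conjugate to a \emph{cyclically reduced} element $u_1v_1\cdots u_rv_r$, $r\ge1$, $u_i\in A\setminus C$, $v_i\in A^*\setminus C$. To see this take a conjugate of minimal length $m\ge2$; if its first and last terms lay in the same factor, moving the first term to the end would shorten it.
\item[(A4)] (Conjugacy theorem \cite[Thm.~IV.2.8]{LS}.) Every cyclically reduced conjugate of $u_1v_1\cdots u_rv_r$ is obtained from it by a cyclic permutation of the terms followed by conjugation by an element of $C$.
\end{enumerate}

\begin{lemma}\label{lem:twist}
Let $k\ne0$.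
\begin{enumerate}
\item[(a)] If the conjugacy class of $g\in N$ is $T_c^k$-invariant, then $g$ is conjugate into $A$ or $A^*$.
\item[(b)] The image of $T_c^k$ in $\mathrm{Out}(N)$ is nontrivial.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A class is invariant under $T_c^k$ if and only if it is invariant under $T_c^{-k}$, so we may assume that the class of $g$ is $\tau^k$-invariant with $k>0$. Suppose that $g$ is not conjugate into $A$ or $A^*$; by (A3) we may take $g=u_1v_1\cdots u_rv_r$. For every $j\ge0$ the element $\tau^{kj}(g)=u_1(c^{kj}v_1c^{-kj})u_2\cdots$ is cyclically reduced and conjugate to $g$. By (A4) it is a $C$-conjugate of one of finitely many cyclic permutations of $g$. Two exponents $j<j'$ use the same permutation, so $\tau^{kj'}(g)=c^f\tau^{kj}(g)c^{-f}$ for some $f\in\mathbb Z$. Apply $\tau^{-kj}$, which fixes $c$, and put $K=k(j'-j)>0$: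
\[
u_1(c^Kv_1c^{-K})u_2\cdots u_r(c^Kv_rc^{-K})=(c^fu_1)v_1u_2\cdots u_r(v_rc^{-f}).
\]
Both sides are reduced expressions of length $2r$. By (A2), $u_1^{-1}c^fu_1\in C$, and since $u_1\notin C$ malnormality gives $f=0$. Cancel $u_1$ and apply (A2) again: $v_1^{-1}c^Kv_1c^{-K}\in C$, so $v_1^{-1}c^Kv_1\in C$, and malnormality in $A^*$ gives $K=0$. This is a contradiction.

(b) Take $u\in A\setminus C$ and $v\in A^*\setminus C$. The power $(uv)^m$ has length $2m$, whereas the powers of an element conjugate into a factor have bounded length. So $uv$ is not conjugate into a factor, and by (a) its class is moved by $T_c^k$. An inner automorphism moves no class.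
\end{proof}

To use several twists at once we need a representative of a class that avoids all the twisting curves simultaneously. Geodesics provide it. We recall the following textbook facts on surfaces (see \cite{FM}). The surface $S$ carries a complete hyperbolic metric of finite area, so that $S=\mathbb H^2/N$. An element $g\ne1$ of $N$ that is not peripheral acts on $\mathbb H^2$ as a translation along a geodesic, its \emph{axis}; for every $z\in\mathbb H^2$ the points $g^mz$ and $g^{-m}z$ converge to the two ends of the axis as $m\to\infty$. The axis projects to a closed geodesic that represents the class of $g$, and its image in $S$ is a finite graph. A simple closed curve that is neither null-homotopic nor peripheral is isotopic to a simple closed geodesic. This applies to an essential curve: by \eqref{eq:H1} its homology class $\pm\sum_{a\in D}x_a$, with $D$ the set of punctures on one side, is not a multiple of a single $x_b$, because both $D$ and its complement contain a label other than $b$.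

\begin{lemma}\label{lem:geodesic}
Let $c$ be an essential simple closed geodesic, let $g\ne1$ be a non-peripheral element whose class is $T_c$-invariant, and let $\gamma$ be the closed geodesic representing $g$. Then $\gamma\cap c=\emptyset$ or $\gamma=c$ as sets.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:twist}(a), $g$ is conjugate into the fundamental group of $S'$, one of the two components of $S\setminus c$. The lifts of $c$ are disjoint complete geodesics in $\mathbb H^2$. Let $K$ be the closure of a component of their complement lying over $S'$. It is an intersection of closed half-planes, hence closed and convex, and its stabilizer is a conjugate of $\pi_1(S')$. So some conjugate $g'$ of $g$ preserves $K$. For $z\in K$ the segments from $g'^{-m}z$ to $g'^mz$ lie in $K$ and converge to the axis of $g'$, which therefore lies in $K$. Hence $\gamma\subseteq S'\cup c$. If $\gamma$ meets $c$, it cannot cross $c$, so the two geodesics are tangent at a point and coincide.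
\end{proof}

\section{Recognizing the punctures}\label{sec:punctures}

We return to the fiber $S$ of Section~\ref{sec:fibration} and assume that $\mathcal A$ is not a pencil, so $n\ge3$. Fix a hyperbolic metric on $S$ and replace each $c_q$ by the geodesic in its isotopy class; this changes neither $T_{c_q}$ nor the set $P_q$ of enclosed punctures. The arrangement enters through one fact: any two lines meet, so any two labels $i,k$ are enclosed together by some $c_q$. This leaves no room for an essential curve that avoids all the $c_q$.

\begin{lemma}\label{lem:nocurve}
If $\mathcal A$ is not a pencil, there is no essential simple closed curve $\delta\subset S$ that is disjoint from or equal to $c_q$ for every $q\in\mathrm{Sing}(\mathcal A)$.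
\end{lemma}

\begin{proof}
Let $\delta$ be such a curve and let $D$ be the set of punctures on the side of $\delta$ that does not contain $\infty$. Then $|D|\ge2$, and $D\ne\{1,\dots,n\}$. View $\delta$ and $c_q$ as Jordan curves in the plane obtained by removing $\infty$ from the sphere. Since they are disjoint or equal, their bounded sides are nested, disjoint or equal, so for every $q$
\[
P_q\subseteq D,\qquad\text{or}\qquad D\subseteq P_q,\qquad\text{or}\qquad P_q\cap D=\emptyset .
\]
Let $i\in D$, let $k\in\{1,\dots,n\}\setminus D$, and let $q=L_i\cap L_k$. Then $P_q$ contains $i$ and $k$, which excludes the first and third cases, so $D\subseteq P_q$. As $|D|\ge2$, the point $q$ is the common point of the lines $L_j$, $j\in D$, and does not depend on $k$. Thus every line of $\mathcal A$ passes through $q$, and $\mathcal A$ is a pencil.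
\end{proof}

\begin{proposition}\label{prop:classes}
If $\mathcal A$ is not a pencil, the nontrivial $\Gamma$-invariant conjugacy classes of $N$ are exactly the classes of $x_a^k$, $a\in I$, $k\ne0$.
\end{proposition}

\begin{proof}
These classes are invariant. Suppose that $g\ne1$ is not peripheral and has invariant class, and let $\gamma$ be its closed geodesic. By \eqref{eq:gamma} and Lemma~\ref{lem:geodesic}, $\gamma$ is disjoint from or equal to each $c_q$. If $\gamma=c_{q_0}$ for some $q_0$, then $\delta=c_{q_0}$ contradicts Lemma~\ref{lem:nocurve}.

So $\gamma$ is disjoint from all $c_q$. It need not be simple, and we extract a simple curve from the boundary of a neighborhood. Let $U\subset S$ be a regular neighborhood of the finite graph $\gamma$: a compact connected subsurface with $\gamma$ in its interior, thin enough to miss all $c_q$. Since $U$ is connected, it lies on one side of each of its boundary circles, and the components of the complement of $U$ in the unpunctured sphere are the open discs on the other sides. Fix one curve $c=c_{q_0}$, let $W$ be the component containing $c$, and let $\delta=\partial W\subset U$. Then $\delta$ is disjoint from all $c_q$. It is essential. Indeed, $U$ lies on one side of $c$; the other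 side of $c$ misses $U$, so it lies in $W$, and it contains at least two punctures. The side of $\delta$ opposite to $W$ is a disc containing $\gamma$; if it contained at most one puncture, $g$ would be trivial or peripheral. This contradicts Lemma~\ref{lem:nocurve}.
\end{proof}

\begin{corollary}\label{cor:sigma}
Let $\mathcal A_1,\mathcal A_2$ be arrangements of $n$ lines, neither a pencil, with $t$-extensions for the same $t\ge n+2$, and let $\psi\colon G_1^+\to G_2^+$ be an isomorphism. There are a permutation $\sigma$ of $I$ and a sign $\varepsilon=\pm1$ such that $\psi(x_a)$ is conjugate in $N_2$ to $x_{\sigma(a)}^{\varepsilon}$ for all $a\in I$.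
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:char}, $\psi(N_1)=N_2$. So $\psi$ maps $N_1$-conjugacy classes that are full $G_1^+$-classes to $N_2$-conjugacy classes that are full $G_2^+$-classes. By \eqref{eq:inv} and Proposition~\ref{prop:classes}, $\psi(x_a)$ is conjugate in $N_2$ to $x_{\sigma(a)}^{\varepsilon_a}$ for some label $\sigma(a)$ and some integer $\varepsilon_a\ne0$, and $\varepsilon_a=\pm1$ because $x_a$ is not a proper power. If $\sigma(a)=\sigma(b)$, then $x_a=\pm x_b$ in $H_1(N_1)$, which by \eqref{eq:H1} forces $a=b$ since $|I|\ge3$. So $\sigma$ is a bijection. Applying $\psi$ to $\sum_ax_a=0$ gives $\sum_a\varepsilon_ax_{\sigma(a)}=0$ in $H_1(N_2)$, and by \eqref{eq:H1} all $\varepsilon_a$ are equal.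
\end{proof}

\section{Four punctures and the puncture at infinity}\label{sec:four}

An isomorphism now permutes the punctures, and we must show that it fixes $\infty$. For this we look for a property of sets of punctures that is visible in the abstract group and treats $\infty$ differently from the other labels. We fill in punctures and ask whether the monodromy dies. A sphere with three punctures has no essential curve, so four is the first number that carries information.

Let $\mathcal A$ not be a pencil. For a four-element subset $Q\subseteq I$ let $S_Q\supseteq S$ be the sphere punctured only at $Q$, and let
\[
N_Q=\pi_1(S_Q)=N/\langle\langle x_a:a\notin Q\rangle\rangle .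
\]
The classes of the $x_a$ are $G^+$-invariant, so the kernel of $N\to N_Q$ is normal in $G^+$. Conjugation makes $G^+$ act on $N_Q$, with $N$ acting by inner automorphisms, and this defines $\theta_Q\colon F\to\mathrm{Out}(N_Q)$.

\begin{lemma}\label{lem:four}
The homomorphism $\theta_Q$ is trivial if and only if the lines $L_i$, $i\in Q\setminus\{\infty\}$, are concurrent.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:local} the image of $\theta_Q$ is generated by the outer automorphisms of $N_Q$ induced by the twists $T_{c_q}$. The sides of $c_q$ contain the subsets $Q\cap P_q$ and $Q\setminus P_q$ of $Q$.

If $|Q\cap P_q|=2$, then $c_q$ is essential in $S_Q$. The twisting homeomorphism is supported in an annulus and extends to $S_Q$ as the Dehn twist about $c_q$, which is nontrivial in $\mathrm{Out}(N_Q)$ by Lemma~\ref{lem:twist}(b). If $|Q\cap P_q|\ne2$, one side of $c_q$ contains at most one element of $Q$; call its group $A^*$ in \eqref{eq:amalgam}. It is generated by meridians with product $c_q^{\pm1}$, all but at most one of which die in $N_Q$. So the image of $A^*$ in $N_Q$ is generated by the image of $c_q$, and the automorphism $\tau$ of \eqref{eq:tau} induces the identity of $N_Q$. Therefore $\theta_Q$ is trivial if and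 only if no $q$ has $|Q\cap P_q|=2$.

The set $Q\setminus\{\infty\}$ indexes three or four lines, and $\infty\notin P_q$. If these lines pass through a point $q_0$, then $|Q\cap P_{q_0}|\ge3$ and $|Q\cap P_q|\le1$ for $q\ne q_0$, so $\theta_Q$ is trivial. Suppose that they are not concurrent. If no three of them are concurrent, the intersection point $q$ of any two has $|Q\cap P_q|=2$. Otherwise there are four lines, with $L_i,L_j,L_k$ through a point $q_0$ and $L_l$ not through it; then $q=L_i\cap L_l$ differs from $q_0$, so it lies on neither $L_j$ nor $L_k$, and $|Q\cap P_q|=2$.
\end{proof}

In the situation of Corollary~\ref{cor:sigma}, $\psi$ maps $\langle\langle x_a:a\notin Q\rangle\rangle$ onto $\langle\langle x_b:b\notin\sigma(Q)\rangle\rangle$. It induces an isomorphism $N_{1,Q}\to N_{2,\sigma(Q)}$ that intertwines the action of $g\in G_1^+$ with that of $\psi(g)$, and hence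
\begin{equation}\label{eq:theta}
\theta_{1,Q}\text{ is trivial}\iff\theta_{2,\sigma(Q)}\text{ is trivial}.
\end{equation}
Lemma~\ref{lem:four} says that, for the purpose of \eqref{eq:theta}, the label $\infty$ behaves like a line through every point of multiplicity at least $3$. It can be confused only with a line of $\mathcal A$ that has this property.

\begin{definition}\label{def:E}
Let $\mathcal E$ be the class of arrangements in which some line contains all points of multiplicity at least $3$. The condition holds automatically if there are no such points.
\end{definition}

Membership in $\mathcal E$ depends only on the lattice. Pencils and the triangle lie in $\mathcal E$.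

\begin{proposition}\label{prop:infty}
In the situation of Corollary~\ref{cor:sigma}, assume that $\mathcal A_1\notin\mathcal E$. Then $\sigma(\infty)=\infty$, and the restriction of $\sigma$ to $\{1,\dots,n\}$ is a lattice isomorphism $\mathcal A_1\to\mathcal A_2$.
\end{proposition}

\begin{proof}
Suppose that $j=\sigma(\infty)\ne\infty$, and let $k=\sigma^{-1}(\infty)\in\{1,\dots,n\}$. Since $\mathcal A_1\notin\mathcal E$, some point $q$ of multiplicity at least $3$ of $\mathcal A_1$ is not on line $k$. Let $a,b,c$ be three lines through $q$; they differ from $k$. By Lemma~\ref{lem:four}, $\theta_{1,\{\infty,a,b,c\}}$ is trivial, so $\theta_{2,\{j,\sigma(a),\sigma(b),\sigma(c)\}}$ is trivial by \eqref{eq:theta}. None of the labels $j,\sigma(a),\sigma(b),\sigma(c)$ is $\infty$, so these four lines of $\mathcal A_2$ are concurrent. In particular lines $j,\sigma(a),\sigma(b)$ are concurrent, so $\theta_{2,\{\infty,j,\sigma(a),\sigma(b)\}}$ is trivial. Now $\{\infty,j,\sigma(a),\sigma(b)\}=\sigma(\{k,\infty,a,b\})$, so \eqref{eq:theta} and Lemma~\ref{lem:four} show that lines $k,a,b$ of $\mathcal A_1$ are concurrent. Thus line $k$ passes through $q$, a contradiction.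

Hence $\sigma(\infty)=\infty$. For distinct $a,b,c\in\{1,\dots,n\}$, apply \eqref{eq:theta} and Lemma~\ref{lem:four} to $Q=\{\infty,a,b,c\}$: lines $a,b,c$ of $\mathcal A_1$ are concurrent if and only if lines $\sigma(a),\sigma(b),\sigma(c)$ of $\mathcal A_2$ are.
\end{proof}

\section{The centralizer of the loop around $p$}\label{sec:centralizer}

The kernel of $G^+\to G$ is normally generated by meridians of the added lines, and these do not lie in $N$. They can, however, all be chosen near $p$, on a small sphere that is fibered by the loops around $p$ in the lines through $p$. This is why the centralizer of $x_\infty$ is the object to consider.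

\begin{proposition}\label{prop:centralizer}
Let $\mathcal A^+$ be a $t$-extension of an arrangement $\mathcal A$ of $n\ge2$ lines. The kernel of the epimorphism $G^+\to G$ induced by inclusion is $\langle\langle C_{G^+}(x_\infty)\rangle\rangle$, and the image of $x_i$, $1\le i\le n$, is a meridian of $L_i$.
\end{proposition}

\begin{proof}
Replacing $x_\infty$ by a conjugate does not change the normal closure of its centralizer, so base points may be chosen freely. Take affine coordinates $z=(z_1,z_2)$ centered at $p$ and a closed ball $V=\{|z|\le\kappa\}$ that misses all $L_i$. Let $T$ be the complement of the added lines in the sphere $\partial V$. Then $T\subset M(\mathcal A^+)$, the circle group acts on $T$ by $z\mapsto e^{i\theta}z$, and the projection $T\to B$ is the bundle of orbits. An orbit is a positive loop around $p$ in a line through $p$, so with the base point on $T$ we may take $x_\infty$ to be the orbit of the base point. Let $C_0$ be the image of $\pi_1(T)$ in $G^+$.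

\emph{$C_0$ is the centralizer of $x_\infty$.} For a loop $\omega$ in $T$ the map $(\theta,u)\mapsto e^{i\theta}\omega(u)$ from the torus to $T$ shows that $\omega$ commutes with $x_\infty$. So $x_\infty\in C_0\subseteq C_{G^+}(x_\infty)$. Since $T\to B$ has connected fiber, $C_0$ maps onto $F$. Given $h\in C_{G^+}(x_\infty)$, write $h=h_0u$ with $h_0\in C_0$ and $u\in N$. Then $u$ centralizes $x_\infty$ in $N$, so $u\in\langle x_\infty\rangle\subseteq C_0$ by (F3), and $h\in C_0$.

\emph{The kernel is $\langle\langle C_0\rangle\rangle$.} Let $Y=M(\mathcal A)\setminus\{p\}$, so that $\pi_1(Y)=G$. The added lines meet $Y$ in pairwise disjoint smooth connected curves whose complement is $M(\mathcal A^+)$. So $G^+\to G$ is onto, with kernel normally generated by one meridian of each added line $\ell$. After a unitary change of coordinates $\ell=\{z_1=0\}$. For small $\eta>0$ the disc $\{(z_1,\sqrt{\kappa^2-|z_1|^2}):|z_1|\le\eta\}\subset\partial V$ meets $\ell$ transversally at one point and misses the other lines. Its boundary, joined to the base point inside the connected space $T$, is a meridian of $\ell$ that lies in $C_0$. Hence the kernel is contained in $\langle\langle C_0\rangle\rangle$. Conversely $T\subset V\subset M(\mathcal A)$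 and $V$ is contractible, so $C_0$ dies in $G$.

Finally, $x_i$ goes around $L_i$ in a line through $p$, which is transverse to $L_i$ at a point outside $\mathrm{Sing}(\mathcal A)$; so its image is a meridian of $L_i$.
\end{proof}

\section{The class $\mathcal E$ and the proof of Theorem~\ref{thm:main}}\label{sec:proof}

For arrangements in $\mathcal E$ the puncture $\infty$ may be unrecognizable, but these lattices impose so few conditions that all their realizations lie in one connected family.

\begin{lemma}\label{lem:E}
If $\mathcal A_1\in\mathcal E$ and $\mathcal A_2$ is lattice isomorphic to $\mathcal A_1$, then $G_1\cong G_2$.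
\end{lemma}

\begin{proof}
Let $H\in\mathcal A_1$ contain all points of multiplicity at least $3$, let $h_1,\dots,h_r$ be the points of $\mathrm{Sing}(\mathcal A_1)$ on $H$, and for each line $L_i\ne H$ of $\mathcal A_1$ let $u(i)$ be the index with $L_i\cap H=h_{u(i)}$. Keep the function $u$ and let the lines and points vary. Let $\overline R$ be the space of tuples $(H,(h_u),(L_i))$ with $h_u\in H$ and $h_{u(i)}\in L_i$. Choosing first $H$, then each $h_u$ on $H$, then each $L_i$ through $h_{u(i)}$ exhibits $\overline R$ as an iterated $\mathbb P^1$-bundle over the dual plane, so $\overline R$ is smooth and irreducible. Let $R\subseteq\overline R$ be defined by the Zariski-open conditions: the $h_u$ are distinct, all lines are distinct, and $L_i,L_j,L_k$ are not concurrent whenever $u(i),u(j),u(k)$ are pairwise distinct.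

All tuples in $R$ have the same concurrent triples. The lines $H,L_i,L_j$ are concurrent if and only if $h_{u(i)}=h_{u(j)}$, that is, $u(i)=u(j)$. The lines $L_i,L_j,L_k$ are concurrent if $u(i)=u(j)=u(k)$. They are not if $u(i)=u(j)\ne u(k)$, because $L_i\cap L_j=h_{u(i)}$ while $L_k$ meets $H$ only at $h_{u(k)}$; and they are not if the three indices are distinct, by definition of $R$. The arrangement $\mathcal A_1$ lies in $R$: if $L_i,L_j,L_k$ are concurrent, their common point is on $H$ and the indices agree. The arrangement $\mathcal A_2$, ordered by a lattice isomorphism, has the same concurrent triples; its lines $L_i$ meet its line $H$ in points grouped according to $u$, so it also gives a point of $R$. As a nonempty Zariski-open subset of a smooth irreducible variety, $R$ is a connected manifold.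

It remains to see that the complements form a fiber bundle over $R$; this is a case of Randell's theorem \cite{Randell}, and we give the argument. The points $h_u$ of multiplicity at least $3$ are disjoint sections of $R\times\mathbb{CP}^2\to R$. Blow them up to get a proper submersion $f\colon Z\to R$, and let $D_1,\dots,D_m$ be the exceptional divisors and the strict transforms of the lines. In each fiber the $D_i$ cut out smooth curves that meet transversally and at most two at a time: the lines through a blown-up point are separated and cross the exceptional curve at distinct points, and all other intersections are double points. Near a point of $Z$, local equations of the one or two $D_i$ through it have independent differentials along the fiber, so with coordinates on $R$ they extend to a coordinate system as required by Ehresmann's theorem. The fibers of $Z\setminus\bigcup D_i\to R$ are the complements of the arrangements, and $R$ is connected, so $M(\mathcal A_1)$ and $M(\mathcal A_2)$ are diffeomorphic.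
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $\mathcal A_1\in\mathcal E$, apply Lemma~\ref{lem:E}. Otherwise neither $\mathcal A_1$ nor $\mathcal A_2$ lies in $\mathcal E$, so neither is a pencil. Let $\psi\colon G_1^+\to G_2^+$ be an isomorphism. By Corollary~\ref{cor:sigma} and Proposition~\ref{prop:infty}, $\psi(x_\infty)=wx_\infty^{\varepsilon}w^{-1}$ for some $w\in N_2$. An element and its inverse have the same centralizer, so $\psi(C_{G_1^+}(x_\infty))=w\,C_{G_2^+}(x_\infty)\,w^{-1}$. Hence $\psi$ maps $\langle\langle C_{G_1^+}(x_\infty)\rangle\rangle$ onto $\langle\langle C_{G_2^+}(x_\infty)\rangle\rangle$, and by Proposition~\ref{prop:centralizer} it induces an isomorphism $G_1\to G_2$.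
\end{proof}

\section{Further consequences}\label{sec:more}

\subsection{Reconstruction}

Outside $\mathcal E$ the proof of Theorem~\ref{thm:main} did not use a lattice isomorphism; it produced one. The numbers $n$ and $t$ can be recovered as well.

\begin{theorem}\label{thm:reconstruction}
Let $\mathcal A_1,\mathcal A_2\notin\mathcal E$ be arrangements of $n_1,n_2$ lines, not assumed lattice isomorphic, with $t_i$-extensions $\mathcal A_i^+$, $t_i\ge n_i+2$. If $\psi\colon G_1^+\to G_2^+$ is an isomorphism, then $n_1=n_2$, $t_1=t_2$, $L(\mathcal A_1)\cong L(\mathcal A_2)$, $L(\mathcal A_1^+)\cong L(\mathcal A_2^+)$, and $\psi$ induces an isomorphism $G_1\to G_2$ that sends the conjugacy class of meridians of each line to the conjugacy class of meridians of the corresponding line raised to a global sign $\varepsilon=\pm1$.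
\end{theorem}

\begin{proof}
Consider a $t$-extension of an arrangement of $n$ lines. Since $F$ is free, \eqref{eq:seq} splits; and $F$ acts trivially on $H_1(N)$, which is generated by the invariant classes of the $x_a$. So $H_1(G^+)\cong H_1(N)\oplus H_1(F)$ and $b_1(G^+)=n+t-1$. The fiber $S$ and the base $B$ are aspherical, hence so is $M(\mathcal A^+)$, and its Euler characteristic $\chi(S)\chi(B)=(1-n)(2-t)$ is an invariant of $G^+$. Thus $G^+$ determines the sum and the product of $n-1$ and $t-2$, hence the unordered pair; as $t-2>n-1$, it determines $n$ and $t$. Now Proposition~\ref{prop:infty} gives a lattice isomorphism $\sigma\colon\mathcal A_1\to\mathcal A_2$, and Lemma~\ref{lem:ext}(iii) extends it to the $\mathcal A_i^+$. As in the proof of Theorem~\ref{thm:main}, $\psi$ induces $G_1\cong G_2$. By Corollary~\ref{cor:sigma} it sends the image of $x_i$ to a conjugate of the image of $x_{\sigma(i)}^{\varepsilon}$, and these images are meridians by Proposition~\ref{prop:centralizer}.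
\end{proof}

\subsection{Classification for large $t$}

With more extra lines there is enough room in $F$ to match any two generating systems of the monodromy group, and only the group $\Gamma$ itself matters.

\begin{theorem}\label{thm:classification}
Let $\mathcal A_1,\mathcal A_2$ be arrangements with the same $n$ and the same $s$, neither a pencil, and let $\mathcal A_i^+$ be $t$-extensions with $t\ge\max(n+2,2s+1)$, with fibers $S_i$ and monodromy groups $\Gamma_i$. Then $G_1^+\cong G_2^+$ if and only if there is a homeomorphism $h\colon S_1\to S_2$, possibly reversing orientation and possibly permuting punctures, with $h\Gamma_1h^{-1}=\Gamma_2$.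
\end{theorem}

\begin{proof}
We use the Dehn--Nielsen--Baer theorem for punctured surfaces \cite[Ch.~8]{FM}: for a hyperbolic punctured surface, the group of isotopy classes of all homeomorphisms maps isomorphically onto the group of outer automorphisms of $\pi_1$ that preserve the set of conjugacy classes of simple loops around punctures.

Let $\psi\colon G_1^+\to G_2^+$ be an isomorphism. By Corollary~\ref{cor:sigma}, $\psi|_{N_1}$ maps the classes of the $x_a^{\pm1}$ onto the classes of the $x_b^{\pm1}$. Identify $S_1$ with $S_2$ by any homeomorphism and apply the theorem: $\psi|_{N_1}$ is induced, up to an inner automorphism, by a homeomorphism $h\colon S_1\to S_2$. Let $\bar\psi\colon F_1\to F_2$ be the isomorphism induced by $\psi$. Since $\psi$ intertwines conjugation by $g$ with conjugation by $\psi(g)$, the mapping classes $h\rho_1(\nu)h^{-1}$ and $\rho_2(\bar\psi(\nu))$ have the same image in $\mathrm{Out}(N_2)$, so they are equal by the injectivity in the theorem. Hence $h\Gamma_1h^{-1}=\Gamma_2$.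

Conversely, let $h\Gamma_1h^{-1}=\Gamma_2$ and put $\rho_1'=h\rho_1h^{-1}\colon F_1\to\Gamma_2$. Since $t>s$ there is an extra line; omit its meridian from the system fixed before \eqref{eq:gamma}. This gives a basis of $F_i$ made of $s$ meridians for the lines $\ell_q$ and $d=t-1-s\ge s$ meridians for extra lines, which have trivial monodromy. The images of these bases under $\rho_1'$ and $\rho_2$ are tuples $(\xi,1^s,1^{d-s})$ and $(\eta,1^s,1^{d-s})$, where $\xi=(\xi_1,\dots,\xi_s)$ and $\eta=(\eta_1,\dots,\eta_s)$ both generate $\Gamma_2$. Multiplying a basis element by a word in the other basis elements gives a new basis. Each $\eta_a$ is a word in $\xi$, so multiplying the basis elements of the second block of $F_1$ by the same words in the first block changes the tuple of images to $(\xi,\eta,1^{d-s})$. Each $\xi_b^{-1}$ is a word in $\eta$, so a second such change gives $(1^s,\eta,1^{d-s})$, and exchanging the two blocks gives $(\eta,1^s,1^{d-s})$. The isomorphism $\alpha\colon F_1\to F_2$ that sends this new basis to the basis of $F_2$ satisfies $\rho_1'=\rho_2\circ\alpha$.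

The group $G^+$ is determined by the outer action of $F$ on $N$. Indeed, send $g\in G^+$ to the pair formed by conjugation by $g$ on $N$ and the image of $g$ in $F$. This map to the fiber product $\mathrm{Aut}(N)\times_{\mathrm{Out}(N)}F$ is injective because $N$ has trivial center. It is onto because, for a pair $(\varphi,\nu)$ and a lift $g$ of $\nu$, the automorphism $\varphi$ differs from conjugation by $g$ by conjugation by some $u\in N$, so that the pair comes from $ug$. If $h_*\colon N_1\to N_2$ is an isomorphism induced by $h$, then $(\varphi,\nu)\mapsto(h_*\varphi h_*^{-1},\alpha(\nu))$ is an isomorphism of the two fiber products, so $G_1^+\cong G_2^+$.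
\end{proof}

\subsection{Galois-conjugate and central arrangements}

\begin{corollary}\label{cor:galois}
There are Galois-conjugate, lattice-isomorphic fiber-type arrangements defined over a number field whose groups have isomorphic profinite completions but are not isomorphic.
\end{corollary}

\begin{proof}
Artal Bartolo, Cogolludo-Agust\'{\i}n, Guerville-Ball\'e and Marco-Buzun\'ariz \cite{ACGM} exhibit Galois-conjugate line arrangements $\mathcal A_1$ and $\mathcal A_2=\gamma(\mathcal A_1)$ over $\mathbb Q(\zeta_5)$ with non-isomorphic groups; here $\gamma$ is a field automorphism, which preserves concurrency, so the arrangements are lattice isomorphic. The point $p$ must avoid finitely many lines and the extra lines must avoid finitely many points, so for $\mathcal A_1$ we can choose $p\in\mathbb P^2(\mathbb Q)$ and extra lines defined over $\mathbb Q$. These are fixed by $\gamma$, so $\mathcal A_2^+=\gamma(\mathcal A_1^+)$ is a $t$-extension of $\mathcal A_2$. An extension of $\gamma$ to an automorphism of $\mathbb C$ identifies $M(\mathcal A_1^+)$ and $M(\mathcal A_2^+)$ as schemes, so their \'etale fundamental groups are isomorphic, and the \'etale fundamental group of a complex variety is the profinite completion of its topological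 fundamental group. For $t\ge\max(n+2,s)$, Theorem~\ref{thm:main} gives $G_1^+\not\cong G_2^+$.
\end{proof}

A central arrangement in $\mathbb C^3$ is a finite set of planes through the origin, that is, the cone over a line arrangement in $\mathbb{CP}^2$; the two have the same lattice, and the cone over a fiber-type line arrangement is a fiber-type central arrangement.

\begin{corollary}\label{cor:central}
Fundamental groups of complements of fiber-type central arrangements in $\mathbb C^3$ are not determined by their lattices.
\end{corollary}

\begin{proof}
Let $\mathcal A^+$ be a $t$-extension with $n\ge2$ and $t\ge n+2$, and let $\beta$ be a linear form defining one plane of the cone over $\mathcal A^+$. The map $v\mapsto(\beta(v),[v])$ identifies the complement of the cone with $\mathbb C^*\times M(\mathcal A^+)$, whose group is $\mathbb Z\times G^+$. The center of $G^+$ is trivial: a central element maps into the center of $F$, which is free of rank at least $2$, so it lies in $N$, and it is central in $N$, which is also free of rank at least $2$. Hence $G^+$ is the quotient of $\mathbb Z\times G^+$ by its center. The cones over the two arrangements constructed for Theorem~\ref{thm:answer} therefore have isomorphic lattices and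 non-isomorphic groups.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ACCM}
Artal Bartolo, Carmona, Cogolludo and Marco,
\emph{Adv. Stud. Pure Math.} 43 (2006) 1--34.

\bibitem{ACGM}
Artal Bartolo, Cogolludo-Agust\'{\i}n, Guerville-Ball\'e and Marco-Buzun\'ariz,
\emph{RACSAM} 111 (2017) 377--402.

\bibitem{FM}
Farb and Margalit,
\emph{A Primer on Mapping Class Groups}.

\bibitem{LS}
Lyndon and Schupp,
\emph{Combinatorial Group Theory}.

\bibitem{Randell}
Randell,
\emph{Proc. AMS} 107 (1989) 555--559.

\bibitem{Rybnikov}
G. Rybnikov,
\emph{Funct. Anal. Appl.} 45 (2011) 137--148.

\bibitem{Ye}
Fei Ye,
\emph{Classification of Moduli Spaces of Arrangements of 9 Projective Lines},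
arXiv:1112.4306 (2011).

\end{thebibliography}
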